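# Minimal weakly isotropic forms of every dimension

## 1. Weak isotropy, and an easy form of dimension two

Throughout, $K$ is a field of characteristic different from $2$. A quadratic form of dimension $m$ over $K$ is a map $\varphi(v)=v^TAv$ on $K^m$ with $A$ a symmetric matrix, and it is regular if $\det A\ne 0$. Forms are regular unless we say "possibly degenerate". A subform of $\varphi$ is a form $\psi$ with $\varphi\simeq\psi\perp\psi'$ for some $\psi'$. Equivalently, it is the restriction of $\varphi$ to a subspace on which $\varphi$ is regular.

**Definition (real).** $K$ is *real* if $-1$ is not a sum of squares in $K$, and *nonreal* otherwise. In a real field, $x_1^2+\dots+x_N^2=0$ forces all $x_i=0$, and the characteristic is $0$. If $k$ is real, so is $k(X)$: in a sum of squares of polynomials, not all zero and of maximal degree $d$, the coefficient of $X^{2d}$ is a sum of squares in $k$, not all zero, hence is nonzero.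

**Definition (weakly isotropic).** $\varphi$ is *weakly isotropic* if $N\times\varphi=\varphi\perp\dots\perp\varphi$ is isotropic for some $N\ge1$. In other words, there are vectors $v_1,\dots,v_N\in K^m$, not all $0$, with $\sum_j\varphi(v_j)=0$. For example, $\langle 1,-2\rangle$ over $\mathbb Q$ is anisotropic, but $\varphi(e_1)+\varphi(e_1)+\varphi(e_2)=1+1-2=0$, so it is weakly isotropic.

**Definition (minimal, and $w$).** A weakly isotropic form is *minimal weakly isotropic* if none of its proper subforms is weakly isotropic. The invariant $w(K)\in\mathbb N\cup\{\infty\}$ is the supremum of the dimensions of minimal weakly isotropic forms over $K$.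

If $K$ is nonreal, write $-1=\sum c_i^2$. Then $a\cdot1^2+\sum a c_i^2=0$, so every form $\langle a\rangle$ is weakly isotropic, the minimal forms are the one-dimensional ones, and $w(K)=1$. If $K$ is real, no form $\langle a\rangle$ is weakly isotropic, since $a\sum x_i^2=0$ forces $x=0$. Hence the hyperbolic plane, or any other weakly isotropic binary form, is minimal, and $w(K)\ge2$.

Two facts set the scene. First, $w(K)=2$ holds exactly when $K$ is real and every torsion form over $K$ (a form whose class in the Witt ring is torsion) is an orthogonal sum of binary torsion forms. Second, $w(\mathbb Q(X,Y))\ge3$, by Arason and Pfister. The source of our problem is the article of M. Archita and K. J. Becher, "Fields where torsion forms decompose" (arXiv:2605.13844, 2026). The problem asks whether any field has $w(K)>3$, and states that no example was known. Such a field must be real. We shall see that these fields exist and that $w$ is unbounded. Here is the smallest member of the family that does it.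

**Proposition 1.** Let $k$ be real. The form $\varphi$ over $k(X)$ with matrix $\begin{pmatrix}1&X\\X&-1\end{pmatrix}$ is minimal weakly isotropic of dimension $2$.

**Proof.** The determinant is $-1-X^2\neq0$, so $\varphi$ is regular. We have $\varphi(e_1)+\varphi(e_2)=1-1=0$, so $\varphi$ is weakly isotropic. Its proper nonzero subforms are one-dimensional, and $k(X)$ is real. $\square$

The form has trace $0$, and this is what makes it weakly isotropic. In dimension $m$, a symmetric matrix with trace $0$ is again weakly isotropic, since $\varphi(e_1)+\dots+\varphi(e_m)=0$. What changes is minimality. The proof above used only that one-dimensional forms over a real field are harmless. For $m\ge3$ the proper subspaces have dimension up to $m-1$, and $\varphi$ may be indefinite on them. We need another reason, and a second proof of Proposition 1 will show us one.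

## 2. A parity argument for pencils

The second proof starts from a statement about forms that depend linearly on *one* parameter.

**Proposition 2.** Let $k$ be real, let $A_0,A_1$ be symmetric $m\times m$ matrices over $k$, and let $\varphi$ be the form over $k(X)$ with matrix $A_0+XA_1$. Suppose $v_1,\dots,v_N\in k(X)^m$, not all $0$, span a space of dimension $\le r$ and satisfy $\sum_j\varphi(v_j)=0$. Then there are a real field $k'$, finite of odd degree over $k$, and $u_1,\dots,u_N\in k'^m$, not all $0$, spanning a space of dimension $\le r$, with
$$\sum_ju_j^TA_0u_j=0\qquad\text{and}\qquad\sum_ju_j^TA_1u_j=0 .$$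

**Proof.** Multiplying all $v_j$ by one common scalar, we may assume that their coordinates are polynomials with greatest common divisor $1$. Let $d$ be the largest degree among them and put $y_j=t_0^d\,v_j(t_1/t_0)$. The coordinates of the $y_j$ are forms of degree $d$ in $t_0,t_1$ with no common zero in $\mathbb P^1$: where $t_0\ne0$ this is the gcd condition, and at $(0:1)$ it holds because some coordinate has degree exactly $d$. Put $f_i=\sum_jy_j^TA_iy_j$, a form of degree $2d$ (or zero). The hypothesis says
$$t_0f_0+t_1f_1=0 .$$
So $t_1$ divides $f_0$, and $f_0=t_1g$, $f_1=-t_0g$ for some $g$. If $g=0$, take $k'=k$ and evaluate the $y_j$ at $(1:0)$. If $g\ne0$, then $g$ is a form of degree $2d-1$, an *odd* number, so it has an irreducible factor of odd degree. This factor defines a point $P$ of $\mathbb P^1$ whose residue field $k'$ has odd degree over $k$. At $P$ we have $f_0=f_1=0$. In both cases let $u_j$ be the value of $y_j$ at the point. Not all $u_j$ vanish, because the $y_j$ have no common zero. The $(r+1)$-minors of $(y_1|\cdots|y_N)$ vanish identically, hence also those of $(u_1|\cdots|u_N)$.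

Finally, $k'$ is real by Springer's theorem: an anisotropic form stays anisotropic over an extension of odd degree. Apply it to the forms $N'\times\langle1\rangle$, all $N'$. $\square$

**Second proof of minimality in Proposition 1.** Suppose a proper subspace of $k(X)^2$ contained $v_1,\dots,v_N$, not all $0$, with $\sum_j\varphi(v_j)=0$. Proposition 2 with $r=1$ gives $u_j\in k'^2$, not all $0$, on one line, with $\sum_j u_j^TBu_j=0$ for $B=\mathrm{diag}(1,-1)$ and for $B=\begin{pmatrix}0&1\\1&0\end{pmatrix}$. Let $S=\sum_ju_ju_j^T$. The two equations say $S_{11}=S_{22}$ and $S_{12}=0$, so $S=cI_2$. Here $2c=\mathrm{tr}\,S$ is the sum of the squares of all coordinates of the $u_j$, which is nonzero because $k'$ is real. So $S$ has rank $2$. But its columns lie on the line spanned by the $u_j$, a contradiction. $\square$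

The last paragraph has nothing to do with dimension two. It would work for all trace-zero matrices of size $m$, if only Proposition 2 were available for more than one parameter.

## 3. Symmetric matrices of trace zero in dimension $m$

From here on $k$ is a real field and $\mathrm{Sym}_m(k)$ is the space of symmetric $m\times m$ matrices. The pairing $(A,S)\mapsto\mathrm{tr}(AS)$ on it is nondegenerate, since $\mathrm{tr}(A^2)$ is the sum of the squares of the entries of $A$. Orthogonal complements $V^\perp$ refer to this pairing. For a form $\varphi$ with matrix $A$ and vectors $u_1,\dots,u_N$,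
$$\sum_j\varphi(u_j)=\sum_ju_j^TAu_j=\mathrm{tr}(AS),\qquad S=\sum_ju_ju_j^T. \tag{1}$$
Moreover $\mathrm{tr}\,S$ is the sum of the squares of all coordinates of the $u_j$. Hence over a real field $S=0$ only if all $u_j=0$. The column space of $S$ lies in the span of the $u_j$, because $Sx=\sum_ju_j(u_j^Tx)$.

The next condition replaces "no proper subform is weakly isotropic" by a statement about all proper subspaces. It is easier to handle, because it does not ask whether a restriction is regular.

**Condition $(*)$.** For a possibly degenerate form $\varphi$ on $K^m$, $K$ real: no proper subspace $U\subsetneq K^m$ contains vectors $v_1,\dots,v_N$ (any $N$), not all $0$, with $\sum_j\varphi(v_j)=0$.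

**Lemma 3.** Let $K$ be real and $m\ge2$.

(a) If $\varphi$ satisfies $(*)$, then $\varphi$ is regular and anisotropic. If moreover $N\times\varphi$ has a nontrivial zero for some $N$, then $\varphi$ is minimal weakly isotropic.

(b) If $m\ge3$, every minimal weakly isotropic form of dimension $m$ satisfies $(*)$.

**Proof.** (a) A vector $r\ne0$ with $\varphi(r)=0$, for instance one in the radical, violates $(*)$ with $U=Kr$, which is proper since $m\ge2$. So $\varphi$ is regular and anisotropic. A proper subform is the restriction of $\varphi$ to a proper subspace, so by $(*)$ it is not weakly isotropic.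

(b) Suppose $U$ violates $(*)$. If $\varphi|_U$ is regular, it is a proper subform that is weakly isotropic. If it is not regular, $U$ contains a radical vector $r\neq0$, and $\varphi(r)=0$. A regular isotropic form contains a hyperbolic plane, which is a weakly isotropic subform, and a proper one since $m\ge3$. Both cases contradict minimality. $\square$

The assumption $m\ge3$ in (b) is needed: the hyperbolic plane is minimal weakly isotropic over a real field but violates $(*)$.

**A first choice that fails.** The cheapest trace-zero forms are diagonal: $\langle 1,X_1,\dots,X_{m-2},-1-X_1-\dots-X_{m-2}\rangle$. These are useless for $m\geq3$, since the vector $(1,\dots,1)$ is isotropic and Lemma 3 forbids isotropic vectors. In terms of (1): the diagonal trace-zero matrices have in their orthogonal complement not only $I_m$ but also the all-ones matrix $uu^T$ with $u=(1,\dots,1)^T$, of rank one. So we take *all* trace-zero symmetric matrices. They form a space of dimension $\frac{m(m+1)}2-1$ whose orthogonal complement is just $k\cdot I_m$. Its generic member, with one coefficient normalized to $1$, has $\frac{m(m+1)}2-2$ parameters: $1,4,8,13$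 for $m=2,3,4,5$.

**Specializing the parameters is not enough.** Suppose $\varphi$ is the generic trace-zero form and $\sum_j\varphi(v_j)=0$ with the $v_j$ in a proper subspace. A natural move is to put the parameters equal to elements of $k$. This yields one matrix $A$ of trace $0$ over $k$ and vectors $u_j$ in a proper subspace with $\sum_ju_j^TAu_j=0$. There is no contradiction in that. For $k=\mathbb R$ every nonzero $A$ of trace $0$ is indefinite, and for $m\ge2$ some line already carries such a relation. The second proof of Proposition 1 needs vectors $u_j$ satisfying $\sum_ju_j^TBu_j=0$ for *all* $B\in V$ at once. For one parameter, a parity argument found a special point where this happens. So the question is whether Proposition 2 holds for $n$ parameters. The answer is yes.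

**Theorem 4.** Let $k$ be a real field and $V\subseteq\mathrm{Sym}_m(k)$ a subspace with basis $A_0,\dots,A_n$. Let $K=k(X_1,\dots,X_n)$, and let $\varphi$ be the form over $K$ with matrix $A_0+X_1A_1+\dots+X_nA_n$. Suppose $U\subseteq K^m$ is a subspace of dimension $\le r$ containing $v_1,\dots,v_N$, not all $0$, with $\sum_j\varphi(v_j)=0$. Then there are a finite extension $k'/k$ of odd degree (so $k'$ is real) and $u_1,\dots,u_N\in k'^m$, not all $0$, spanning a space of dimension $\le r$, such that $\sum_ju_j^TBu_j=0$ for all $B\in V$.

We call $\varphi$ the *generic member* of $V$ (for the chosen basis).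

## 4. Two parameters: Koszul relations and base points

Let us repeat the proof of Proposition 2 with $n\ge2$. We clear denominators and homogenize with $X_i=t_i/t_0$. This gives vectors $y_j$ of forms of one degree $d$ in $t_0,\dots,t_n$, without common factor, and forms $f_i=\sum_jy_j^TA_iy_j$ of degree $2d$ with
$$t_0f_0+t_1f_1+\dots+t_nf_n=0 . \tag{2}$$
We want a point of odd degree where all $f_i$ vanish. Two things break.

First, for $n=1$ every solution of (2) was a multiple of the single solution $(t_1,-t_0)$, and the factor $g$ had odd degree. For $n=2$ the solutions $(t_1,-t_0,0)$, $(t_2,0,-t_0)$ and $(0,t_2,-t_1)$ are not multiples of one another, and there is no single polynomial to factor.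

Second, "no common factor" no longer means "no common zero". At a common zero of the $y_j$ all $f_i$ vanish for a trivial reason, and we obtain only $u=0$. Here is an instance with $n=2$, $m=4$, using the diagonal system $A_0=\mathrm{diag}(1,0,0,-1)$, $A_1=\mathrm{diag}(0,1,0,-1)$, $A_2=\mathrm{diag}(0,0,1,-1)$. Take the nine vectors
$$t_1e_1,\ t_1e_1,\ t_2e_1,\quad t_1e_2,\ (t_1+t_2)e_2,\quad t_2e_3,\quad t_1e_4,\ t_1e_4,\ t_2e_4 .$$
The sums of squares attached to $e_1,e_2,e_3,e_4$ are
$$\sigma_1=\sigma_4=2t_1^2+t_2^2,\qquad \sigma_2=2t_1^2+2t_1t_2+t_2^2,\qquad \sigma_3=t_2^2 .$$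
Hence $f_0=\sigma_1-\sigma_4=0$, $f_1=\sigma_2-\sigma_4=2t_1t_2$ and $f_2=\sigma_3-\sigma_4=-2t_1^2$, and indeed $t_0\cdot0+t_1\cdot2t_1t_2-t_2\cdot2t_1^2=0$. The coordinates of the nine vectors have no common factor, yet all of them vanish at $(1:0:0)$. So a count of the zeros of $f$ on $\mathbb P^2$ would include this useless point.

**Why parity should survive.** When there are no common zeros and $k=\mathbb R$, topology repairs the first defect. Let $n\ge1$, and suppose the $y_j$ have no common zero on $S^n$ and the vector $f(t)=(f_0(t),\dots,f_n(t))$ never vanishes on $S^n$. By (2), $f(t)$ is perpendicular to $t$. So $\cos\theta\cdot t+\sin\theta\cdot f(t)/|f(t)|$, $0\le\theta\le\pi/2$, is a homotopy from the identity to $f/|f|\colon S^n\to S^n$, and $f/|f|$ has degree $1$. But $f$ has even degree $2d$ as a form, so $f(-t)=f(t)$ and $f/|f|$ factors through $S^n\to\mathbb P^n(\mathbb R)$. Such a map has even degree: for odd $n$ the quotient map is multiplication by $\pm2$ on $H_n$, and for even $n$ we have $H_n(\mathbb P^n(\mathbb R);\mathbb Z)=0$. This is a contradiction, so $f$ has a zero on $S^n$, and at this zero the $y_j$ are not all $0$.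

The contrast is between the *linear* dependence of $\varphi$ on $t$ and the *quadratic* dependence on $y$. To make it work over any real field, we count zeros with Chern classes. To deal with common zeros, we count not on $\mathbb P^n$ but on the closure of the graph of $t\mapsto y(t)$, where $y$ is a nonzero vector at every point by construction.

## 5. Facts from intersection theory

Let $\Gamma$ be a projective $k$-scheme. $A_p(\Gamma)$ is the group of $p$-dimensional cycles modulo rational equivalence. The degree of a zero-cycle is $\deg\sum n_z[z]=\sum n_z[\kappa(z):k]$, where $\kappa(z)$ is the residue field. It is well defined on $A_0(\Gamma)$ and compatible with push-forward between projective schemes. A vector bundle $E$ has Chern classes $c_i(E)\colon A_p(\Gamma)\to A_{p-i}(\Gamma)$, with total class $c(E)=\sum c_i(E)$. We use four textbook facts.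

1. Whitney formula: $c(E)=c(E')c(E'')$ for an exact sequence $0\to E'\to E\to E''\to0$.
2. Projection formula: $p_*(c_i(p^*E)\cap\alpha)=c_i(E)\cap p_*\alpha$ for proper $p$.
3. Twisting (Fulton, *Intersection Theory*, Remark 3.2.3): if $E$ has rank $n$ and $L$ is a line bundle, then $c_n(E\otimes L)=\sum_{i=0}^nc_i(E)\,c_1(L)^{n-i}$.
4. Localized top Chern class (Fulton, Prop. 14.1): if $\Gamma$ has pure dimension $n$ and $f$ is a section of a bundle $E$ of rank $n$ with zero scheme $Z$, then $c_n(E)\cap[\Gamma]$ is the image of a class in $A_0(Z)$. No assumption on the dimension of $Z$ is made.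

**The bundle $Q$.** On $\mathbb P^n$ with coordinates $t_0,\dots,t_n$, let $Q$ be the kernel of the surjection $\mathcal O^{n+1}\to\mathcal O(1)$, $(g_i)\mapsto\sum t_ig_i$. It has rank $n$. A section of $Q\otimes\mathcal O(e)$ is exactly a tuple of forms $f_i$ of degree $e$ with $\sum t_if_i=0$, that is, a solution of (2). With $h=c_1(\mathcal O(1))$, the Whitney formula gives
$$c(Q)=(1+h)^{-1},\qquad c_n(Q)=(-1)^nh^n. \tag{3}$$

As an example, for $n=1$ the kernel is generated by $(t_1,-t_0)$, so $Q\simeq\mathcal O(-1)$. A solution of (2) with forms of degree $2d$ is a section of $\mathcal O(2d-1)$: this is the polynomial $g$ of Section 2, and its odd degree is the degree of the bundle.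

## 6. An odd degree for $n$ parameters: proof of Theorem 4

**Step 1: resolve the common zeros by a graph.** We want a projective variety on which $y$ is everywhere defined as a point of projective space. View $K$ as the function field of $\mathbb P^n_k$ with coordinates $t_0,\dots,t_n$ and $X_i=t_i/t_0$. Put $M=Nm-1$ and let $\mathbb P^M_k$ have coordinates $y=(y_1,\dots,y_N)$, each $y_j$ a vector of $m$ coordinates. Since the $v_j$ are not all $0$, $[v_1:\dots:v_N]$ is a $K$-point of $\mathbb P^M$. Together with the generic point of $\mathbb P^n$ it gives a morphism
$$\mathrm{Spec}\,K\to\mathbb P^n\times_k\mathbb P^M .$$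
Let $\Gamma$ be the closure of its image, with reduced structure, and let $p\colon\Gamma\to\mathbb P^n$ be the projection. $\Gamma$ is an integral projective $k$-scheme. The residue field at its generic point lies in $K$ and contains $k(\mathbb P^n)=K$, so it equals $K$. Hence $p$ is birational, $\dim\Gamma=n$, and $p_*[\Gamma]=[\mathbb P^n]$.

**Step 2: transfer the hypotheses to all of $\Gamma$.** Put $f_i(y)=\sum_jy_j^TA_iy_j$. At the generic point of $\Gamma$ we may use the coordinates $t=(1,X_1,\dots,X_n)$ and $y=(v_1,\dots,v_N)$. There $\sum_it_if_i(y)$ takes the value $f_0(v)+\sum_{i\ge1}X_if_i(v)=\sum_j\varphi(v_j)=0$. The $(r+1)$-minors of the $m\times N$ matrix $(y_1|\cdots|y_N)$ vanish there too, because $v_1,\dots,v_N$ lie in $U$. As $\Gamma$ is integral, these bihomogeneous polynomials vanish on all of $\Gamma$.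

**Step 3: read $f$ as a section of a bundle of rank $n$.** Let $L$ be the pullback of $\mathcal O_{\mathbb P^M}(1)$ to $\Gamma$. Each $f_i$ is quadratic in $y$, so it gives a section of $L^{\otimes2}$, and $f=(f_0,\dots,f_n)$ is a section of $(L^{\otimes2})^{n+1}$. The sequence $0\to Q\to\mathcal O^{n+1}\to\mathcal O(1)\to0$ of bundles stays exact after pulling back by $p$ and tensoring with $L^{\otimes2}$. By Step 2, $f$ maps to $\sum t_if_i=0$ in $p^*\mathcal O(1)\otimes L^{\otimes2}$. Hence $f$ is a section of
$$E=p^*Q\otimes L^{\otimes2},$$
a bundle of rank $n=\dim\Gamma$. Since $E$ is a subbundle of $(L^{\otimes2})^{n+1}$, the zero scheme $Z\subseteq\Gamma$ of the section $f$ of $E$ is the common zero scheme of $f_0,\dots,f_n$.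

**Step 4: the top Chern class of $E$ has odd degree.** This is where "linear in $t$, quadratic in $y$" enters. As $c_1(L^{\otimes2})=2c_1(L)$, twisting gives
$$c_n(E)=\sum_{i=0}^nc_i(p^*Q)\,\bigl(2c_1(L)\bigr)^{n-i}. \tag{4}$$
For $i<n$, the $i$-th term applied to $[\Gamma]$ is $2^{n-i}$ times a class in $A_0(\Gamma)$, so its degree is an even integer. For $i=n$, the projection formula, $p_*[\Gamma]=[\mathbb P^n]$ and (3) give
$$\deg\bigl(c_n(p^*Q)\cap[\Gamma]\bigr)=\deg\bigl(c_n(Q)\cap[\mathbb P^n]\bigr)=(-1)^n .$$
So $\deg(c_n(E)\cap[\Gamma])$ is odd.

**Step 5: find the point and read off the vectors.** By the localized top Chern class, $c_n(E)\cap[\Gamma]$ is the image of a class in $A_0(Z)$. Represent this class by a zero-cycle $\sum n_z[z]$ on $Z$. Its degree $\sum n_z[\kappa(z):k]$ is odd, so some closed point $z\in Z$ has a residue field $k'=\kappa(z)$ of odd degree over $k$. By Springer's theorem $k'$ is real. Let $u=(u_1,\dots,u_N)$ be homogeneous $\mathbb P^M$-coordinates of $z$ over $k'$. As coordinates of a point of projective space, *they are not all zero*. Since $z\in Z$, we have $f_i(u)=\sum_ju_j^TA_iu_j=0$ for all $i$, hence $\sum_ju_j^TBu_j=0$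 for all $B\in V$. Since $z\in\Gamma$, the $(r+1)$-minors of $(u_1|\cdots|u_N)$ vanish, so the $u_j$ span a space of dimension at most $r$. $\square$

**The example of Section 4, revisited.** There $y$ is an injective linear function of $(t_1,t_2)$, so $\Gamma$ is isomorphic to the surface $\{t_1s_2=t_2s_1\}\subset\mathbb P^2\times\mathbb P^1$, and $L$ is the pullback of $\mathcal O(1)$ from $\mathbb P^1$. We have $\deg(c_1(L)^2\cap[\Gamma])=0$ and $\deg(h\,c_1(L)\cap[\Gamma])=1$, where $h$ is pulled back from $\mathbb P^2$. With $c_1(Q)=-h$ and $c_2(Q)=h^2$, formula (4) gives the degree $1-2+0=-1$. Linear forms $y$ *without* common zeros on $\mathbb P^2$ would have given $1-2+4=3$. The common zero changes the number but not its parity. On $\Gamma$ we have $f=(0,2s_1s_2,-2s_1^2)$, so $Z$ lies over $s=(0:1)$. At the point of $Z$ above the bad point $(1:0:0)$, the nonzero vectors among the $u_j$ are $e_1,e_2,e_3,e_4$, and indeed $\sum_ju_j^TBu_j=\mathrm{tr}\,B=0$ on $V$.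

## 7. The generic form of trace zero

**Theorem 5.** Let $m\ge2$, let $k$ be a real field, $V=\{A\in\mathrm{Sym}_m(k):\mathrm{tr}\,A=0\}$ and $n=\dim V-1=\frac{m(m+1)}2-2$. Then the generic trace-zero form $\varphi$ (the generic member of $V$, as in Theorem 4) over $K=k(X_1,\dots,X_n)$ satisfies $(*)$ and is minimal weakly isotropic of dimension $m$. Hence $w(k(X_1,\dots,X_n))\ge m$.

**Proof.** *Weak isotropy.* $\sum_i\varphi(e_i)$ is the trace of the matrix of $\varphi$, which is $0$, so $m\times\varphi$ has a nontrivial zero. By Lemma 3(a), what remains is $(*)$.

*Condition $(*)$.* Suppose it fails. Theorem 4 with $r=m-1$ gives a real field $k'\supseteq k$ and $u_1,\dots,u_N\in k'^m$, not all $0$, spanning a proper subspace, such that $S=\sum_ju_ju_j^T$ satisfies $\mathrm{tr}(BS)=0$ for all $B\in V$, by (1). By linearity $S$ is orthogonal to $V\otimes_kk'$, the space of all trace-zero symmetric matrices over $k'$. This space is a hyperplane whose orthogonal complement contains $I_m$, so the complement is $k'\cdot I_m$. Hence $S=cI_m$. Now $mc=\mathrm{tr}\,S$ is the sum of the squares of all coordinates of the $u_j$, and $k'$ is real, so $c\ne0$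 and $S$ has rank $m$. But the column space of $S$ lies in the span of the $u_j$, which is proper. This is a contradiction. $\square$

For $m=4$ choose the basis of $V$ that begins with $\mathrm{diag}(1,0,0,-1)$. For every real field $k$, for example $\mathbb Q$ or $\mathbb R$, the form with matrix
$$\begin{pmatrix}1&x_{12}&x_{13}&x_{14}\\x_{12}&x_2&x_{23}&x_{24}\\x_{13}&x_{23}&x_3&x_{34}\\x_{14}&x_{24}&x_{34}&-1-x_2-x_3\end{pmatrix}$$
over the rational function field $K=k(x_2,x_3,x_{12},x_{13},x_{14},x_{23},x_{24},x_{34})$ in $8$ variables is minimal weakly isotropic of dimension $4$. Hence $w(K)\ge4>3$, which answers the question.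

## 8. Fewer variables from multiquadratic extensions

The proof of Theorem 5 used two properties of $V^\perp$: it contains a nonzero sum of matrices $uu^T$ (namely $I_m$), and over an odd extension $k'$ its nonzero elements are nonsingular. A larger complement $V^\perp$ with these properties means fewer variables. Trace forms of a field extension of $2$-power degree provide one.

**Theorem 6.** Let $k$ be real and let $s_1,\dots,s_r\in k^\times$ ($r\ge1$) be sums of squares whose classes in $k^\times/k^{\times2}$ are independent. Put $m=2^r$ and $n=\frac{m(m-1)}2-1$. Then $w(k(X_1,\dots,X_n))\ge m$.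

**Proof.** **Step 1: build the complement.** Let $F=k(\sqrt{s_1},\dots,\sqrt{s_r})$. By Kummer theory $[F:k]=m$, and the elements $\omega_I=\prod_{i\in I}\sqrt{s_i}$, $I\subseteq\{1,\dots,r\}$, form a basis. For $a\in F$ let $S_a$ be the matrix of the symmetric bilinear form $(x,y)\mapsto\mathrm{Tr}_{F/k}(axy)$ in this basis. For $I\ne\emptyset$ some automorphism $\sqrt{s_i}\mapsto-\sqrt{s_i}$ changes the sign of $\omega_I$, so $\mathrm{Tr}(\omega_I)=0$. For $I\neq J$, $\omega_I\omega_J$ is an element of $k$ times $\omega_{I\triangle J}$, with $I\triangle J\ne\emptyset$. So with $s_I=\prod_{i\in I}s_i$,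
$$S_1=m\cdot\mathrm{diag}(s_I)_I .$$
If $M_a$ is the matrix of multiplication by $a$, then $S_a=S_1M_a$, whence
$$\det S_a=N_{F/k}(a)\det S_1 . \tag{5}$$
The map $a\mapsto S_a$ is linear, and injective by (5). So $W=\{S_a:a\in F\}$ has dimension $m$, and $V=W^\perp$ has dimension $\frac{m(m+1)}2-m=n+1$. Let $\varphi$ be the generic member of $V$ over $K=k(X_1,\dots,X_n)$, with matrix $A$.

**Step 2: a multiple of $\varphi$ has a nontrivial zero.** From $\mathrm{tr}(AS_1)=0$ we get $\sum_Is_I\varphi(e_I)=0$. Each $s_I$ is a product of sums of squares, hence a sum of squares $\sum_jc_{Ij}^2$. So $\sum_{I,j}\varphi(c_{Ij}e_I)=0$, and the vectors $c_{Ij}e_I$ are not all $0$.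

**Step 3: condition $(*)$.** Suppose it fails. Theorem 4 with $r$ there equal to $m-1$ gives a real field $k'$ of odd degree over $k$ and $S=\sum_ju_ju_j^T$ with $\mathrm{rank}\,S<m$ and $S\in(V\otimes k')^\perp$. Also $S\ne0$, since its trace is a sum of squares in the real field $k'$, not all zero. Now $(V\otimes k')^\perp=W\otimes k'=\{S_a:a\in F\otimes_kk'\}$, where $S_a$ is defined by the same formulas over $k'$. The degrees $[F:k]=2^r$ and $[k':k]$ are coprime. So a compositum $Fk'$ has degree $[F:k][k':k]$ over $k$, the surjection $F\otimes_kk'\to Fk'$ is an isomorphism, and $F\otimes_kk'$ is a field. Thus $S=S_a$ with $a\ne0$, and by (5), extended to $k'$, $\det S=N(a)\det S_1\ne0$. This contradicts $\mathrm{rank}\,S<m$. Lemma 3(a) finishes the proof. $\square$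

**Example, $r=1$.** Let $k=\mathbb Q$, $s_1=2$. Then $S_1=2\,\mathrm{diag}(1,2)$ and $S_{\sqrt2}=\begin{pmatrix}0&4\\4&0\end{pmatrix}$, so $V$ is given by $A_{11}+2A_{22}=0$ and $A_{12}=0$. It is spanned by $\mathrm{diag}(-2,1)$. Here $n=0$ and $\varphi=\langle-2,1\rangle$ over $\mathbb Q$.

**Example, $r=2$.** Let $s,t$ be independent sums of squares, with basis $1,\sqrt s,\sqrt t,\sqrt s\sqrt t$. The equations $\mathrm{tr}(AS_a)=0$ for $a=1,\sqrt s,\sqrt t,\sqrt s\sqrt t$ are, up to nonzero factors, $A_{11}+sA_{22}+tA_{33}+stA_{44}=0$, $A_{12}+tA_{34}=0$, $A_{13}+sA_{24}=0$ and $A_{14}+A_{23}=0$. For $a=\sqrt s$, for instance, the pairs of basis vectors that contribute are $(1,2)$ with $\sqrt s\cdot\sqrt s=s$ and $(3,4)$ with $\sqrt s\cdot t\sqrt s=st$. So $V$ consists of the matrices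
$$\begin{pmatrix}-(sx_2+tx_3+stx_4)&-ty_1&-sy_2&-y_3\\-ty_1&x_2&y_3&y_2\\-sy_2&y_3&x_3&y_1\\-y_3&y_2&y_1&x_4\end{pmatrix}.$$
There are six coefficients, hence five variables for the generic member.

**Corollary 7.** (i) If the nonzero sums of squares of the real field $k$ represent at least $4$ square classes, then $w(k(X_1,\dots,X_5))\ge4$. For instance $w(\mathbb Q(X_1,\dots,X_5))\ge4$, with $s=2$, $t=3$.

(ii) For every real $k$ and $m=2^r$, $r\ge1$: $w(k(X_1,\dots,X_{m(m-1)/2}))\ge m$. In particular $w(\mathbb R(X_1,\dots,X_6))\ge4$.

**Proof.** (i) The square classes of nonzero sums of squares form a group of exponent at most $2$. If it has at least $4$ elements, it contains two independent classes. Apply Theorem 6 with $r=2$. In $\mathbb Q$, $2=1+1$ and $3=1+1+1$ are sums of squares, and none of $2,3,6$ is a square.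

(ii) Apply Theorem 6 to the real field $k(X)$. For $c\in\mathbb Z$ the polynomial $1+(X-c)^2$ is a sum of squares. It is monic, and irreducible because $-1$ is not a square in $k$. Different $c$ give different polynomials, since $k$ has characteristic $0$. A product of finitely many (at least one) distinct monic irreducible polynomials is not a square in $k(X)$, so any $r$ of them are independent. The number of variables is $1+\frac{m(m-1)}2-1$. $\square$

## 9. Lifting along valuations

To reach more fields we compare $w$ of a valued field with $w$ of its residue field. The core is that $(*)$ lifts.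

**Lemma 8.** Let $v$ be a valuation on a field $K$ with valuation ring $\mathcal O$ and real residue field $\kappa$. Then $K$ is real. If $\varphi$ is a possibly degenerate form on $K^m$ with matrix over $\mathcal O$ whose reduction $\bar\varphi$ satisfies $(*)$ over $\kappa$, then $\varphi$ satisfies $(*)$ over $K$.

**Proof.** Given $\sum x_i^2=0$ in $K$, not all $x_i=0$, divide by an $x_i$ of smallest value. Then all $x_i\in\mathcal O$ and some $x_i$ is a unit, and the reduction is a nontrivial relation $\sum\bar x_i^2=0$ in the real field $\kappa$, which is impossible. So $K$ is real.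

Now suppose $U\subsetneq K^m$ contains $v_1,\dots,v_N$, not all $0$, with $\sum_j\varphi(v_j)=0$. Dividing all $v_j$ by a coordinate of smallest value, we may assume that all coordinates are in $\mathcal O$ and one is a unit. Let $\bar U$ be the image of $U\cap\mathcal O^m$ in $\kappa^m$. Lifts of linearly independent vectors are linearly independent: a relation $\sum c_iu_i=0$ can be scaled so that all $c_i\in\mathcal O$ and one is a unit, and then it reduces to a nontrivial relation. Hence $\dim\bar U\le\dim U<m$. The space $\bar U$ contains the vectors $\bar v_j$, not all $0$, and $\sum_j\bar\varphi(\bar v_j)=0$. This contradicts $(*)$ for $\bar\varphi$. $\square$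

**Proposition 9.** Let $v$ be a valuation on $K$ with residue field $\kappa$ of characteristic $\ne2$. Then $w(K)\ge w(\kappa)$.

**Proof.** If $\kappa$ is nonreal, $w(\kappa)=1\le w(K)$. Let $\kappa$ be real. By Lemma 8, $K$ is real, so $w(K)\ge2$ because of the hyperbolic plane. It remains to lift a minimal weakly isotropic form $\bar\varphi=\langle\bar a_1,\dots,\bar a_m\rangle$ over $\kappa$ with $m\ge3$ to one over $K$.

**Step 1: a relation with all coefficients nonzero.** A nontrivial zero of $N\times\bar\varphi$ is an equation $\sum_i\bar a_i\bar t_i=0$ with $\bar t_i=\sum_j\bar x_{ij}^2$ and the $\bar x_{ij}$ not all $0$. Since $\kappa$ is real, $\bar t_i=0$ only if all $\bar x_{ij}$ with this $i$ vanish. If some $\bar t_i$ were $0$, the proper subform omitting $\bar a_i$ would be weakly isotropic, contrary to minimality. So all $\bar t_i\ne0$.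

**Step 2: lift the relation.** Lift $\bar x_{ij}$ to $x_{ij}\in\mathcal O$ and put $t_i=\sum_jx_{ij}^2$. These are units, because $\bar t_i\ne0$. Lift $\bar a_i$ to $a_i\in\mathcal O^\times$ for $i<m$, and put
$$a_m=-t_m^{-1}\sum_{i<m}a_it_i .$$
Its reduction is $-\bar t_m^{-1}\sum_{i<m}\bar a_i\bar t_i=\bar a_m$, so $a_m\in\mathcal O^\times$. Let $\varphi=\langle a_1,\dots,a_m\rangle$. From $\sum_ia_it_i=0$ we see that a multiple of $\varphi$ has a nontrivial zero.

**Step 3: minimality.** By Lemma 3(b) ($m\ge3$), $\bar\varphi$ satisfies $(*)$. By Lemma 8, $\varphi$ satisfies $(*)$. By Lemma 3(a), $\varphi$ is minimal weakly isotropic of dimension $m$. $\square$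

## 10. Function fields, the value $\infty$, and unbounded finite values

Recall that the Pythagoras number $p(K)$ is the least $p$ such that every sum of squares in $K$ is a sum of $p$ squares. A field is pythagorean if every sum of squares is a square. We use the fact, given with the problem, that $w(K)\le p(K)$ if $K$ is not real pythagorean.

**Corollary 10.** Let $k$ be a real field and $m\ge2$.

1. $w(k(X_1,\dots,X_n))\ge m$ for all $n\ge\frac{m(m+1)}2-2$, and for all $n\ge\frac{m(m-1)}2$ if $m$ is a power of $2$.
2. $w(K)\ge m$ for every real finitely generated field extension $K/k$ of transcendence degree at least $\frac{m(m+1)}2-1$ (at least $\frac{m(m-1)}2+1$ if $m$ is a power of $2$).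
3. $w(k(X_1,X_2,X_3,\dots))=\infty$.
4. $w$ takes infinitely many finite values.

**Proof of 1.** For the smallest $n$ this is Theorem 5, respectively Corollary 7(ii). The $X_n$-adic valuation on $k(X_1,\dots,X_n)$ has residue field $k(X_1,\dots,X_{n-1})$, so by Proposition 9 the lower bound persists when $n$ grows.

**Proof of 2.** The plan is to find a discrete valuation on $K$ whose residue field is rational over a real field. Let $N=\mathrm{trdeg}(K/k)$.

**Step 1: a smooth point with real residue field.** Fix an ordering of $K$. Let $R_1$ be the real closure of $K$ and $R\subseteq R_1$ the real closure of $k$. Since $\mathrm{char}\,k=0$, there is a finitely generated smooth $k$-domain $B$ with fraction field $K$. The inclusion $B\subseteq K\subseteq R_1$ gives an $R$-homomorphism $B\otimes_kR\to R_1$. By the Artin–Lang theorem (Bochnak–Coste–Roy, *Real Algebraic Geometry*, Thm. 4.1.2) there is an $R$-homomorphism $B\otimes_kR\to R$, hence a $k$-homomorphism $B\to R$. Its image $k'$ is generated by finitely many elements algebraic over $k$, so it is a field finite over $k$, and it is real as a subfield of $R$. The kernel is a maximal ideal $\mathfrak m$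 with residue field $k'$. The local ring $A=B_{\mathfrak m}$ is regular, of dimension $N$.

**Step 2: the order valuation.** Write $\mathfrak m$ also for the maximal ideal of $A$. The ring $G=\bigoplus_d\mathfrak m^d/\mathfrak m^{d+1}$ is the polynomial ring $k'[Y_1,\dots,Y_N]$, because $A$ is regular. For $0\ne a\in A$ let $\mathrm{ord}(a)$ be the largest $d$ with $a\in\mathfrak m^d$; it exists since $\bigcap_d\mathfrak m^d=0$. As $G$ is a domain, $\mathrm{ord}(ab)=\mathrm{ord}(a)+\mathrm{ord}(b)$, and $\mathrm{ord}$ extends to a discrete valuation of $K$. For $a/b$ in the valuation ring with $d=\mathrm{ord}(b)\le\mathrm{ord}(a)$, send $a/b$ to the quotient of the classes of $a$ and $b$ in $\mathfrak m^d/\mathfrak m^{d+1}$. This is a well-defined ring homomorphism onto the field of fractions of forms of equal degree in $Y_1,\dots,Y_N$, and its kernel is the maximal ideal. So the residue field is $k'(Y_1/Y_N,\dots,Y_{N-1}/Y_N)$, a rational function field in $N-1$ variables over the real field $k'$.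

**Step 3: conclusion.** Proposition 9 and part 1, applied over $k'$ with $N-1$ variables, give $w(K)\ge m$.

**Proof of 3.** Fix $m$, let $n=\frac{m(m+1)}2-2$ and $K_{n'}=k(X_1,\dots,X_{n'})$. Let $\varphi$ be the form of Theorem 5 over $K_n$. It satisfies $(*)$ over $K_n$. Suppose it satisfies $(*)$ over $K_{n'}$ with $n'\ge n$. The $X_{n'+1}$-adic valuation on $K_{n'}(X_{n'+1})$ has residue field $K_{n'}$, the coefficients of $\varphi$ lie in $K_{n'}$, and the reduction of $\varphi$ is $\varphi$ itself. By Lemma 8, $\varphi$ satisfies $(*)$ over $K_{n'+1}$. By induction this holds for all $n'\ge n$, hence over the union $k(X_1,X_2,\dots)$: a violation (a basis of $U$, the vectors $v_j$ and their coordinates in that basis) involves only finitely many elements, all in one $K_{n'}$. Since $\sum_i\varphi(e_i)=0$, Lemma 3(a) shows that $\varphi$ is minimal weakly isotropic of dimension $m$ over the union. As $m$ was arbitrary, $w=\infty$.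

**Proof of 4.** Let $K=\mathbb R(X_1,\dots,X_n)$ with $n\ge1$. It is not pythagorean, since $1+X_1^2$ is irreducible in $\mathbb R[X_1,\dots,X_n]$ and so is not a square in $K$. Hence $w(K)\le p(K)$, and $p(K)\le2^n$ by Pfister's theorem. So these values are finite, and by part 1 they are unbounded as $n$ grows. $\square$

## 11. Linear systems over real closed fields

Over a real closed field one can decide exactly which linear systems $V$ have a minimal weakly isotropic generic member: up to a change of coordinates, only the trace-zero system.

**Theorem 11.** Let $k$ be real closed, $m\ge3$, $V\subseteq\mathrm{Sym}_m(k)$ a nonzero subspace, and let its generic member $\varphi$ over $K=k(X_1,\dots,X_n)$, $n=\dim V-1$, be regular. Then $\varphi$ is minimal weakly isotropic if and only if $V=\{A:\mathrm{tr}(AS_0)=0\}$ for some positive definite $S_0$. In particular, among generic members of linear systems over $k$, the number of variables $\frac{m(m+1)}2-2$ in Theorem 5 is exactly the number required.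

**Proof.** ($\Leftarrow$) Write $S_0=PP^T$ with $P$ invertible over $k$. Then $\mathrm{tr}(AS_0)=\mathrm{tr}(P^TAP)$. So $A\mapsto P^TAP$ maps $V$ onto the space of trace-zero matrices and a basis of $V$ to a basis of that space. It carries $\varphi$ to an isometric form, which is a generic trace-zero form. Theorem 5, valid for any basis, applies.

($\Rightarrow$) **Step 1: $V^\perp$ contains a nonzero positive semidefinite matrix.** $\varphi$ is weakly isotropic, so Theorem 4 applies with $U=K^m$ and $r=m$. Since $k$ has no proper extension of odd degree, $k'=k$. We get $u_j\in k^m$, not all $0$, and $S_0=\sum_ju_ju_j^T\in V^\perp$ is nonzero and positive semidefinite.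

**Step 2: no nonzero positive semidefinite $S\in V^\perp$ is singular.** Suppose $S$ were. By the spectral theorem over the real closed field $k$, $S=\sum_ju_ju_j^T$, where the $u_j\in k^m$ are eigenvectors for the nonzero (positive) eigenvalues, suitably scaled. They span the column space of $S$, of dimension $\mathrm{rank}\,S<m$, so they span a proper subspace of $K^m$ as well. As $S$ is orthogonal to $V$, hence to the matrix of $\varphi$, (1) gives $\sum_j\varphi(u_j)=0$. So $\varphi$ violates $(*)$, contrary to Lemma 3(b). In particular $S_0$ is positive definite.

**Step 3: $V^\perp$ is one-dimensional.** Suppose $T\in V^\perp\setminus kS_0$. Write $S_0=PP^T$ and $T=PT'P^T$ with $T'$ symmetric. The roots of $\det(T-\lambda S_0)$ are the eigenvalues of $T'$. Let $\mu$ be the smallest one. Then $T'-\mu I_m$ is positive semidefinite and singular, so the same holds for $T-\mu S_0\in V^\perp$, which is nonzero since $T\notin kS_0$. This contradicts Step 2. Hence $V^\perp=kS_0$ and $V=\{A:\mathrm{tr}(AS_0)=0\}$.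

The last assertion follows, since then $n=\dim V-1=\frac{m(m+1)}2-2$. $\square$

This last count concerns generic members of linear systems over a real closed $k$ only. No claim is made that the numbers of variables in these notes are optimal among all forms over $k(X_1,\dots,X_n)$. Indeed, Corollary 7(ii) reaches $w(\mathbb R(X_1,\dots,X_6))\ge4$ with six variables instead of eight, by using a linear system defined over $\mathbb R(X)$, which is not real closed.
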